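\title{Small Cayley--Bacharach sets and matroid partition}

\begin{abstract}
A finite set $Z\subseteq\mathbb{P}^n$ is Cayley--Bacharach for $\mathcal{O}(d)$ if every form of degree $d$ that vanishes at all but one point of $Z$ vanishes at every point of $Z$. We prove that a nonempty set of this kind has a partition into parts $Z_i$ with positive-dimensional spans and $|Z_i|\ge d\dim\langle Z_i\rangle+2$. It follows that if $|Z|\le (e+1)d+1$, then $Z$ lies in a union of positive-dimensional linear subspaces whose dimensions add up to at most $e$. This bound on $|Z|$ is best possible for $d\ge 2$, and we determine the best bound for $d=1$ as well. The proof uses only products of linear forms: we take a partition of $Z$ that minimizes $\sum_i\,(d\dim\langle Z_i\rangle+1)$ and apply Edmonds' matroid partition theorem to its blocks.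
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{F}$ be an algebraically closed field and $\mathbb{P}^n=\mathbb{P}^n_{\mathbb{F}}$. Let $\mathcal{L}$ be a line bundle on a projective variety $X$. A finite set of points $Z\subseteq X$ (a reduced zero-dimensional subscheme) is \emph{Cayley--Bacharach for $\mathcal{L}$} if, for every $p\in Z$, every $f\in H^0(X,\mathcal{L})$ that vanishes on $Z\setminus\{p\}$ also vanishes at $p$. We take $X=\mathbb{P}^n$ and $\mathcal{L}=\mathcal{O}(d)$ with $d\ge1$, so that the sections $f$ are the homogeneous forms of degree $d$ in $x_0,\dots,x_n$, and we call such a $Z$ a $\mathrm{CB}(d)$ \emph{set}.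

Vanishing at a point is one linear condition on forms of degree $d$, and $Z$ is a $\mathrm{CB}(d)$ set exactly when each of these $|Z|$ conditions follows from the others. A set with few points can be so redundant only if it is in special position, and the question is how special. Three observations come straight from the definition. The empty set is a $\mathrm{CB}(d)$ set. A union of $\mathrm{CB}(d)$ sets $Z_i$ is one, because a form that vanishes on $Z\setminus\{p\}$ with $p\in Z_i$ vanishes on $Z_i\setminus\{p\}$. And a nonempty $\mathrm{CB}(d)$ set has at least $d+2$ points: if $1\le|Z|\le d+1$, fix $p\in Z$, choose for each $q\in Z\setminus\{p\}$ a linear form that vanishes at $q$ but not at $p$, and multiply these forms with further linear forms not vanishing at $p$ until the degree is $d$.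

The basic examples lie on rational normal curves. For $M\ge1$, the \emph{rational normal curve} in $\mathbb{P}^M$ is the image $C$ of
\[
\nu\colon\mathbb{P}^1\to\mathbb{P}^M,\qquad [s:t]\mapsto[s^M:s^{M-1}t:\dots:t^M];
\]
in an $M$-dimensional linear subspace of $\mathbb{P}^n$ we use the same name after a choice of coordinates on the subspace. For $M=1$ it is a line, and for $M=2$ a smooth conic.

\begin{lemma}\label{lem:rnc}
Let $C\subseteq\mathbb{P}^M$ be the rational normal curve.
\begin{enumerate}
\item[(a)] Any $m\le M+1$ points of $C$ are linearly independent. Hence a linear subspace of dimension $a<M$ contains at most $a+1$ points of $C$.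
\item[(b)] Any $Md+2$ points of $C$ form a $\mathrm{CB}(d)$ set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Composition with $\nu$ identifies linear forms on $\mathbb{P}^M$ with binary forms of degree $M$. Let $q_1,\dots,q_m\in\mathbb{P}^1$ be distinct, $m\le M+1$. For each $i$ a product of $M$ binary linear forms vanishes at the $m-1\le M$ points $q_j$, $j\ne i$, and not at $q_i$. So $\nu(q_i)$ is not in the span of the other points $\nu(q_j)$, and the points are independent. If $a<M$, then $a+2\le M+1$ points of $C$ span a subspace of dimension $a+1$, which does not fit into one of dimension $a$.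

(b) If $f$ has degree $d$, then $f\circ\nu$ is a binary form of degree $Md$. If it has $Md+1$ zeros on $\mathbb{P}^1$, it is zero, so $f$ vanishes on all of $C$.
\end{proof}

Thus $d+2$ points on a line, $2d+2$ points on a conic and $3d+2$ points on the curve in $\mathbb{P}^3$ are $\mathrm{CB}(d)$ sets: each new dimension costs $d$ points. A union of $k$ such sets, on curves that span disjoint subspaces of dimensions $\delta_1,\dots,\delta_k$, has $d\sum_i\delta_i+2k$ points. In all these examples a total dimension of $e+1$ requires at least $(e+1)d+2$ points, and one guesses that with fewer points total dimension $e$ is enough. One subspace will not do in general: for $d\ge3$, take $d+2$ points on each of two skew lines in $\mathbb{P}^3$. This set has $2d+4\le 3d+1$ points and lies on two lines, of total dimension $2$, but it spans $\mathbb{P}^3$. The subspaces must also be required to have positive dimension, since otherwise the points of $Z$ would cover $Z$ with total dimension $0$. This guess is the conjecture that we take from \cite{Banerjee}, and it is true.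

\begin{theorem}\label{thm:cover}
Let $d\ge1$ and $e\ge0$ be integers, and let $Z\subseteq\mathbb{P}^n$ be Cayley--Bacharach for $\mathcal{O}(d)$ with $|Z|\le(e+1)d+1$. Then $Z$ is contained in a union of positive-dimensional linear subspaces $L_1,\dots,L_k$ of $\mathbb{P}^n$ with $\sum_{i=1}^k\dim L_i\le e$.
\end{theorem}

The empty union, $k=0$, is allowed; for $e=0$ the theorem is the bound $|Z|\ge d+2$ for nonempty $Z$. We deduce the theorem from a statement that has no hypothesis on $|Z|$. For a finite set $S\subseteq\mathbb{P}^n$ let $r(S)$ be the dimension of the vector subspace of $\mathbb{F}^{n+1}$ spanned by $S$, with $r(\emptyset)=0$. For $S\neq\emptyset$ put $\delta(S)=r(S)-1$, the dimension of the projective span $\langle S\rangle$.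

\begin{theorem}\label{thm:partition}
Let $d\ge1$ and let $Z\subseteq\mathbb{P}^n$ be a nonempty finite set that is Cayley--Bacharach for $\mathcal{O}(d)$. Then there are $k\ge1$ and a partition $Z=Z_1\sqcup\dots\sqcup Z_k$ with $\delta(Z_i)\ge1$ and
\[
|Z_i|\ \ge\ d\,\delta(Z_i)+2\qquad(i=1,\dots,k).
\]
In particular $|Z|\ge d\sum_i\dim\langle Z_i\rangle+2k$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:cover} from Theorem~\ref{thm:partition}]
If $Z=\emptyset$, take $k=0$. Otherwise put $L_i=\langle Z_i\rangle$. Since $k\ge1$,
\[
d\sum_i\dim L_i\ \le\ |Z|-2k\ \le\ (e+1)d-1\ <\ (e+1)d,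
\]
so the integer $\sum_i\dim L_i$ is at most $e$.
\end{proof}

So every part of the partition has at least as many points as the rational normal curve example in its span. The last result gives the exact range of $|Z|$ in which the conclusion of Theorem~\ref{thm:cover} holds.

\begin{theorem}\label{thm:range}
For $d\ge1$ and $e\ge0$, let $N(d,e)$ be the largest $N$ such that, for all $n$, every Cayley--Bacharach set $Z\subseteq\mathbb{P}^n$ for $\mathcal{O}(d)$ with $|Z|\le N$ lies in a union of positive-dimensional linear subspaces whose dimensions add up to at most $e$. Then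
\[
N(d,e)=(e+1)d+1\quad(d\ge2),\qquad N(1,e)=\max(e+2,\,2e).
\]
\end{theorem}

Section~\ref{sec:separable} reduces Theorem~\ref{thm:partition} to a statement about the function $r$ and shows the idea of the proof in degree $2$. The proof occupies Sections~\ref{sec:cost} and~\ref{sec:lemma}, and Section~\ref{sec:sharp} treats sharpness.

\section{Separating a point by $d$ hyperplanes}\label{sec:separable}

\subsection*{Rank functions}
A function $h$ on the subsets of a finite set $E$ is \emph{submodular} if $h(S)+h(T)\ge h(S\cup T)+h(S\cap T)$ for all $S,T\subseteq E$. A \emph{matroid} is a finite set $E$ with an integer-valued \emph{rank function} $\rho$ on its subsets such that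
\begin{enumerate}
\item[(R1)] $0\le\rho(S)\le|S|$;
\item[(R2)] $\rho(S)\le\rho(T)$ if $S\subseteq T$;
\item[(R3)] $\rho$ is submodular.
\end{enumerate}
By (R1) and (R3), $\rho$ is subadditive: $\rho(S\cup T)\le\rho(S)+\rho(T)$. The matroid is \emph{simple} if one-element sets have rank $1$ and two-element sets have rank $2$. A finite set $Z\subseteq\mathbb{P}^n$ with the function $r$ is a simple matroid. For (R3), if $U$ and $V$ are the vector spans of $S$ and $T$, then $S\cup T$ spans $U+V$ and $S\cap T$ spans a subspace of $U\cap V$.

A set $I\subseteq E$ is \emph{independent} if $\rho(I)=|I|$. A subset $T$ of an independent set $I$ is independent, since $|I|=\rho(I)\le\rho(T)+|I\setminus T|$. Every maximal independent subset $I$ of a set $X$ has $\rho(X)$ elements: maximality gives $\rho(I\cup\{x\})=\rho(I)$ for $x\in X\setminus I$, then (R3) gives $\rho(W\cup\{x\})\le\rho(W)+\rho(I\cup\{x\})-\rho(I)=\rho(W)$ whenever $I\subseteq W$ and $x\in X\setminus W$, and we add the elements of $X\setminus I$ one at a time. So the definition agrees with the definition of a matroid by independent sets. The one result that we quote is Edmonds' partition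 theorem.

\begin{theorem}[Edmonds \cite{Edmonds}]\label{thm:edmonds}
Let $(E,\rho)$ be a matroid and $d\ge1$. Then $E$ is a union of $d$ independent sets if and only if $|X|\le d\,\rho(X)$ for all $X\subseteq E$.
\end{theorem}

The condition is necessary because each of the $d$ sets meets $X$ in at most $\rho(X)$ elements. We use its sufficiency.

\subsection*{Separable points}
The only forms of degree $d$ that we test the Cayley--Bacharach property against are products of $d$ linear forms. In a matroid $(Z,r)$, call $p\in Z$ \emph{$d$-separable} if
\[
Z\setminus\{p\}=S_1\cup\dots\cup S_d\quad\text{with}\quad r(S_j\cup\{p\})>r(S_j)\ \text{ for all } j;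
\]
the sets $S_j$ may be empty.

\begin{lemma}\label{lem:sep}
No point of a $\mathrm{CB}(d)$ set $Z\subseteq\mathbb{P}^n$ is $d$-separable.
\end{lemma}

\begin{proof}
If $r(S_j\cup\{p\})>r(S_j)$, then $p$ is not in the span of $S_j$, so some linear form $\ell_j$ vanishes on $S_j$ but not at $p$. If this held for all $j$, then $\ell_1\cdots\ell_d$ would vanish on $Z\setminus\{p\}$ but not at $p$.
\end{proof}

In a simple matroid $(Z,r)$ put again $\delta(S)=r(S)-1$ for $S\ne\emptyset$, and call a nonempty set $S$ \emph{dense} if $|S|\ge d\,\delta(S)+2$. A dense set has at least two elements, because $\delta(S)\ge0$, and hence $\delta(S)\ge1$. By Lemma~\ref{lem:sep}, Theorem~\ref{thm:partition} is a special case of the following statement.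

\begin{theorem}\label{thm:matroid}
Let $d\ge1$ and let $(Z,r)$ be a simple matroid with $Z\neq\emptyset$ in which no element is $d$-separable. Then $Z$ has a partition into dense sets.
\end{theorem}

Lemma~\ref{lem:sep} holds over any field $\mathbb{F}$, for sets of $\mathbb{F}$-rational points and forms with coefficients in $\mathbb{F}$. Hence so do Theorems~\ref{thm:cover} and~\ref{thm:partition}. That $\mathbb{F}$ is algebraically closed is used only to have enough points on the curves in our examples and in Section~\ref{sec:sharp}.

For $d=1$ the whole set $Z$ is dense: the hypothesis gives $r(Z)=r(Z\setminus\{p\})\le|Z|-1$, that is, $|Z|\ge\delta(Z)+2$.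

\subsection*{One dense set}
For any $d$, Edmonds' theorem shows at once that each $p\in Z$ lies in some dense set. On $Z\setminus\{p\}$ consider $r_p(X)=r(X\cup\{p\})-1=\delta(X\cup\{p\})$; for points of $\mathbb{P}^n$ this is the rank of the image of $X$ under projection from $p$. It inherits (R1)--(R3) from $r$. If $Z\setminus\{p\}$ is a union of $d$ sets $S_j$ that are independent for $r_p$, then $r(S_j\cup\{p\})=|S_j|+1>r(S_j)$, and $p$ is $d$-separable. Otherwise Theorem~\ref{thm:edmonds} gives a set $X$ with $|X|\ge d\,\delta(X\cup\{p\})+1$, and $X\cup\{p\}$ is dense. The difficulty is to obtain dense sets that are disjoint. The next example shows two obstacles and the way around them.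

\begin{example}\label{ex:main}
Let $d=2$. A set is dense if it has at least $4$ points and spans a line, at least $6$ points and spans a plane, and so on. Let $B$ be a set of $m\ge4$ points on a line $L$, let $p,a,b$ be three points off $L$, and let $Z=B\cup\{p,a,b\}$.

(i) Suppose that $Z$ does not lie in a plane. Then one of $a,b$, say $a$, is outside the plane $\langle L,p\rangle$. With $S_1=B\cup\{a\}$ and $S_2=\{b\}$ we get $r(S_1\cup\{p\})=4>3=r(S_1)$ and $r(S_2\cup\{p\})=2>1=r(S_2)$. So $p$ is $2$-separable. Therefore, if no point is $2$-separable, then $Z$ spans a plane, and $Z$ itself is dense since $|Z|\ge7$.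

(ii) Suppose that $Z$ lies in a plane and $p,a,b$ are collinear. Then $Z$ is a $\mathrm{CB}(2)$ set. Indeed, let $q$ be a quadratic form that vanishes at all but one point of $Z$. It vanishes at three points of $L$, hence on $L$, which settles the case of an omitted point in $B$. Otherwise the restriction of $q$ to the plane is $\ell\ell'$, with $\ell$ an equation of $L$ and $\ell'$ linear, and $\ell'$ vanishes at two of the collinear points $p,a,b$, hence at the third.

In (ii) the set $B$ is dense, but $Z\setminus B$ has three points and contains no dense set. So one cannot remove a dense set and continue with the rest; a dense set found early may have to be absorbed into a larger one. In (i) with $m\ge5$, the inequality $|X|\le 2r_p(X)$ fails for $X=B$, where $r_p(B)=2$, although $p$ is $2$-separable. The set $B\cup\{p\}$ is then dense, but only because of the surplus of points in $B$. The separation in (i) does not see $m$ at all, since one hyperplane contains the whole line $L$. What is distributed among the two hyperplanes is not $m+2$ points but three units $B$, $\{a\}$, $\{b\}$.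
\end{example}

We therefore work with a partition of $Z$, treat each block as one unit, and measure a block by its span and not by its number of points.

\section{Cheapest partitions}\label{sec:cost}

Let $(Z,r)$ be a simple matroid with $Z\ne\emptyset$. For a partition $\mathcal{P}$ of $Z$ into nonempty blocks define the \emph{cost}
\[
c(\mathcal{P})=\sum_{B\in\mathcal{P}}\bigl(d\,\delta(B)+1\bigr).
\]
The number $d\delta+1$ is the dimension of the space of binary forms of degree $d\delta$, which appeared in Lemma~\ref{lem:rnc}(b). What matters for the proof is that a one-element block costs $1$, so that a nonempty set $B$ is dense exactly when the block $B$ costs strictly less than the $|B|$ singletons into which it can be split. There are finitely many partitions; call those of minimal cost \emph{cheapest}. Theorem~\ref{thm:matroid} reduces to the following proposition, which has no hypothesis on $Z$.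

\begin{proposition}\label{prop:singleton}
If a cheapest partition of $Z$ has a one-element block $\{p\}$, then $p$ is $d$-separable.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:matroid} from Proposition~\ref{prop:singleton}]
Let $\mathcal{P}$ be a cheapest partition, and suppose that a block $B$ is not dense, so $|B|\le d\,\delta(B)+1$. Replace $B$ by its singletons. The cost does not increase, so the new partition is again cheapest, and it has a one-element block $\{p\}$. By Proposition~\ref{prop:singleton}, $p$ is $d$-separable, contrary to the hypothesis. So every block of $\mathcal{P}$ is dense.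
\end{proof}

To prove the proposition, fix a partition $\mathcal{P}$ with a block $\{p\}$, and let $E=\mathcal{P}\setminus\{\{p\}\}$ be the set of the other blocks. For $X\subseteq E$ let $[X]\subseteq Z\setminus\{p\}$ be the union of the blocks in $X$. Minimality says that merging $\{p\}$ with some of the other blocks does not lower the cost. The quantity that records the effect of such a merge is
\begin{equation}\label{eq:mu}
\mu(X)=\delta\bigl(\{p\}\cup[X]\bigr)-\sum_{B\in X}\delta(B)\qquad(X\subseteq E).
\end{equation}
If all blocks are singletons, $\mu$ is the function $r_p$ of Section~\ref{sec:separable}. In general it plays the role of $r_p$ with blocks in place of points.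

\begin{lemma}\label{lem:mu}
The function $\mu$ has the following properties.
\begin{enumerate}
\item[(a)] It is integer valued and submodular, and $\mu(\emptyset)=0$.
\item[(b)] If $\mathcal{P}$ is cheapest, then $|X|\le d\,\mu(X)$ for all $X\subseteq E$.
\item[(c)] If $|X|\le\mu(X)$, then $r([X]\cup\{p\})>r([X])$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\mu(\emptyset)=\delta(\{p\})=0$. Let $X,Y\subseteq E$, $S=\{p\}\cup[X]$ and $T=\{p\}\cup[Y]$. Then $S\cup T=\{p\}\cup[X\cup Y]$, and $S\cap T=\{p\}\cup[X\cap Y]$ because the blocks are disjoint. So (R3) for $S$ and $T$ says that $X\mapsto\delta(\{p\}\cup[X])$ is submodular. The sum subtracted in \eqref{eq:mu} takes the same total on $X,Y$ as on $X\cup Y,X\cap Y$, so $\mu$ is submodular.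

(b) Let $\mathcal{P}'$ arise from $\mathcal{P}$ by replacing $\{p\}$ and the blocks in $X$ by the single block $\{p\}\cup[X]$. Then
\[
c(\mathcal{P}')-c(\mathcal{P})=d\,\delta(\{p\}\cup[X])+1-1-\sum_{B\in X}\bigl(d\,\delta(B)+1\bigr)=d\,\mu(X)-|X|,
\]
and this is nonnegative if $\mathcal{P}$ is cheapest.

(c) The hypothesis and subadditivity give
\[
r([X]\cup\{p\})-1\ \ge\ |X|+\sum_{B\in X}\delta(B)\ =\ \sum_{B\in X}r(B)\ \ge\ r([X]).\qedhere
\]
\end{proof}

In Example~\ref{ex:main} take the partition $B,\{p\},\{a\},\{b\}$, of cost $3+1+1+1=6$. Here $\mu(X)\ge1$ for all $X\neq\emptyset$ and $\mu(E)=\delta(Z)-1$, so $|X|\le2\mu(X)$ fails only for $X=E$ and $\delta(Z)=2$. That is the planar case, in which the one-block partition costs $5$.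

By (c), it is enough to split $E$ into $d$ sets with $|X_j|\le\mu(X_j)$, and (b) is the inequality in Edmonds' theorem. But $\mu$ need not be a rank function, because it need not be monotone. If $B_1$ and $B_2$ span lines in a plane that contains $p$, and $p\notin\langle B_1\rangle$, then $\mu(\{B_1\})=2-1=1$ and $\mu(\{B_1,B_2\})=2-2=0$. The next section removes this obstacle.

\section{A covering lemma for submodular functions}\label{sec:lemma}

\begin{lemma}\label{lem:cover}
Let $E$ be a finite set, let $\mu$ be an integer-valued submodular function on the subsets of $E$ with $\mu(\emptyset)=0$, and let $d\ge1$. If $|X|\le d\,\mu(X)$ for all $X\subseteq E$, then $E=X_1\sqcup\dots\sqcup X_d$ with $|X_j|\le\mu(X_j)$ for every $j$, where some $X_j$ may be empty.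
\end{lemma}

We look for a matroid rank function $\rho\le\mu$ that is still large enough for Theorem~\ref{thm:edmonds}. Any rank function $\rho\le\mu$ satisfies $\rho(X)\le\rho(X\cup K)\le\rho(K)+|X\setminus K|\le\mu(K)+|X\setminus K|$ for all $X$ and $K$. The best candidate is therefore the minimum of the right-hand sides.

\begin{proof}
Define the integer-valued function
\[
\rho(X)=\min_{K\subseteq E}\bigl(\mu(K)+|X\setminus K|\bigr)\qquad(X\subseteq E).
\]
The choice $K=X$ gives $\rho(X)\le\mu(X)$, and $K=\emptyset$ gives $\rho(X)\le|X|$. If $K$ attains the minimum for $X$, the hypothesis gives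
\begin{equation}\label{eq:rho}
d\,\rho(X)=d\,\mu(K)+d\,|X\setminus K|\ \ge\ |K|+|X\setminus K|\ \ge\ |X|.
\end{equation}
In particular $\rho\ge0$, so (R1) holds. (R2) holds because $|X\setminus K|$ is nondecreasing in $X$ for each $K$. For (R3), let $K$ and $L$ attain the minima for $X$ and $Y$. We claim that
\[
|X\setminus K|+|Y\setminus L|\ \ge\ |(X\cup Y)\setminus(K\cup L)|+|(X\cap Y)\setminus(K\cap L)|.
\]
Count the contribution of each element $z$. If $z\in X\cap Y$, both sides count $z$ as many times as there are sets among $K,L$ that do not contain it. If $z\in X\setminus Y$, the right side counts $z$ at most once and only if $z\notin K$, and then the left side counts it too. The case $z\in Y\setminus X$ is the same with $L$ in place of $K$. Adding $\mu(K)+\mu(L)\ge\mu(K\cup L)+\mu(K\cap L)$ to the claim gives $\rho(X)+\rho(Y)\ge\rho(X\cup Y)+\rho(X\cap Y)$.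

So $(E,\rho)$ is a matroid, and by \eqref{eq:rho} and Theorem~\ref{thm:edmonds} it is a union of independent sets $I_1,\dots,I_d$. The sets $X_j=I_j\setminus(I_1\cup\dots\cup I_{j-1})$ are disjoint, independent, and cover $E$. Hence $|X_j|=\rho(X_j)\le\mu(X_j)$.
\end{proof}

The lemma needs integer values: for $E=\{x\}$, $\mu(E)=1/2$ and $d=2$ the hypothesis holds and the conclusion fails.

\begin{proof}[Proof of Proposition~\ref{prop:singleton}]
Let $\mathcal{P}$ be cheapest with block $\{p\}$, and define $E$ and $\mu$ as in Section~\ref{sec:cost}. By Lemma~\ref{lem:mu}(a),(b), Lemma~\ref{lem:cover} applies and gives $E=X_1\sqcup\dots\sqcup X_d$ with $|X_j|\le\mu(X_j)$. The sets $S_j=[X_j]$ have union $Z\setminus\{p\}$, and $r(S_j\cup\{p\})>r(S_j)$ by Lemma~\ref{lem:mu}(c).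
\end{proof}

This completes the proofs of Theorems~\ref{thm:matroid}, \ref{thm:partition} and~\ref{thm:cover}.

\begin{remark}
Simplicity is used twice. Rank $1$ for single elements makes a singleton cost $1$ and gives $\mu(\emptyset)=0$; rank $2$ for pairs gives $\delta(Z_i)\ge1$. The second use cannot be avoided: in the matroid $Z=\{a,b\}$ with $r(\{a\})=r(\{b\})=r(Z)=1$, a repeated point, no element is $d$-separable and $\delta(Z)=0$. The converse of Theorem~\ref{thm:partition} is false: $2d+1$ points on a line and one point $p$ off the line form a dense set in which $p$ is $d$-separable.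
\end{remark}

\section{Sharpness}\label{sec:sharp}

Equality in Theorem~\ref{thm:partition} occurs for all prescribed dimensions of the parts.

\begin{proposition}\label{prop:sharp}
Let $d\ge1$, $\delta_1,\dots,\delta_k\ge1$ and $n+1\ge\sum_i(\delta_i+1)$. There is a $\mathrm{CB}(d)$ set $Z=Z_1\sqcup\dots\sqcup Z_k\subseteq\mathbb{P}^n$ with $\delta(Z_i)=\delta_i$ and $|Z_i|=d\delta_i+2$ for all $i$, so that $|Z|=d\sum_i\delta_i+2k$. If $d\ge2$ or $k=1$, no nonempty subset $B\subseteq Z$ has $|B|\ge d\,\delta(B)+3$.
\end{proposition}

\begin{proof}
Choose linear subspaces of dimensions $\delta_i$ whose underlying vector spaces are in direct sum, and let $Z_i$ consist of $d\delta_i+2$ points of a rational normal curve in the $i$th subspace. The $Z_i$ are disjoint. Each is a $\mathrm{CB}(d)$ set by Lemma~\ref{lem:rnc}(b), hence so is the union. By Lemma~\ref{lem:rnc}(a), $r(W)=\min(|W|,\delta_i+1)$ for $W\subseteq Z_i$; in particular $\delta(Z_i)=\delta_i$.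

Put $h(W)=|W|-d\,\delta(W)$ for $W\ne\emptyset$. Let $\emptyset\neq W\subseteq Z_i$. If $|W|\le\delta_i+1$, then $h(W)=|W|-d(|W|-1)\le1$, and otherwise $h(W)=|W|-d\delta_i\le2$. Let $B$ meet exactly $t\ge1$ of the sets $Z_i$, in $W_1,\dots,W_t$. By the direct sum condition $r(B)=\sum_s r(W_s)$, so $\delta(B)=\sum_s\delta(W_s)+t-1$ and
\[
h(B)=\sum_{s=1}^t h(W_s)-d(t-1)\ \le\ 2t-d(t-1)\ =\ 2-(d-2)(t-1).
\]
This is at most $2$ if $d\ge2$ or $t=1$.
\end{proof}

For the exact range, the new feature is a cheap way to cover points that ignores the Cayley--Bacharach property: a line through any two of them. Total dimension $e$ covers $2e$ points in this way. For $d\ge2$ this is less than $(e+1)d+1$, but for $d=1$ and $e\ge3$ it exceeds $e+2$.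

\begin{proof}[Proof of Theorem~\ref{thm:range}]
\emph{Lower bounds.} Theorem~\ref{thm:cover} gives $N(d,e)\ge(e+1)d+1$, which is $e+2$ for $d=1$. Also $N(1,e)\ge2e$. If $n\ge1$, at most $2e$ points lie on at most $e$ lines: join them in pairs, and take any line through the last point if their number is odd. If $n=0$, a $\mathrm{CB}(1)$ set is empty, because a single point is not a $\mathrm{CB}(1)$ set.

\emph{Upper bounds.} Let $M>e$ and let $Z$ consist of $m=Md+2$ points of the rational normal curve in $\mathbb{P}^M$, a $\mathrm{CB}(d)$ set by Lemma~\ref{lem:rnc}(b). Let $L_1,\dots,L_k$ have dimensions $a_i\ge1$ with $\sum_ia_i\le e$. Then $k\le e$ and $a_i\le e<M$, so by Lemma~\ref{lem:rnc}(a) their union contains at most $\sum_i(a_i+1)\le e+k\le2e$ points of $Z$. Hence $N(d,e)\le m-1$ as soon as $m>2e$. We choose $M$ as follows.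
\begin{itemize}
\item For $d\ge2$ take $M=e+1$. Then $m=(e+1)d+2\ge2e+4>2e$, so $N(d,e)\le(e+1)d+1$.
\item For $d=1$ and $e\le1$ take $M=e+1$. Then $m=e+3>2e$, so $N(1,e)\le e+2=\max(e+2,2e)$.
\item For $d=1$ and $e\ge2$ take $M=2e-1>e$. Then $m=2e+1>2e$, so $N(1,e)\le2e=\max(e+2,2e)$.\qedhere
\end{itemize}
\end{proof}

Thus the bound $|Z|\le(e+1)d+1$ in Theorem~\ref{thm:cover} is best possible for every $d\ge2$ and every $e\ge0$.

\begin{thebibliography}{9}

\bibitem{Banerjee}
Ishan Banerjee, \emph{Error terms for the motives of discriminant complements and a Cayley-Bacharach theorem}, arXiv:2403.07272 (2024).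

\bibitem{Edmonds}
J.~Edmonds, \emph{Minimum partition of a matroid into independent subsets}, J. Res. Nat. Bur. Standards 69B (1965), 67--72.

\end{thebibliography}
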